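# Why $?(?(x))$ has no finite nonzero derivative

## 1. Stretching and crushing near the golden mean

For $x\in[0,1]$ write $x=[a_1,a_2,\ldots]=\cfrac{1}{a_1+\cfrac{1}{a_2+\cdots}}$ with positive integers $a_j$. The expansion is infinite and unique when $x$ is irrational. A rational $x\in(0,1)$ has exactly two finite expansions, $[a_1,\ldots,a_{t-1},a_t]$ and $[a_1,\ldots,a_{t-1},a_t-1,1]$, where $a_t\ge 2$.

**Definition (Minkowski question mark function).** For irrational $x=[a_1,a_2,\ldots]$ put
$$?(x)=\sum_{k\ge1}\frac{(-1)^{k+1}}{2^{a_1+\cdots+a_k-1}}.$$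
For rational $x\in(0,1)$ use the same sum, cut off at $k=t$, for the expansion $[a_1,\ldots,a_t]$ with $a_t\ge2$. Finally $?(0)=0$ and $?(1)=1$.

We use the standard fact that $?$ is a continuous strictly increasing map of $[0,1]$ onto itself.

We take the irrational number $x=[1,1,1,\ldots]=\frac{\sqrt5-1}{2}$ and compute. First,
$$?(x)=1-\tfrac12+\tfrac14-\tfrac18+\cdots=\tfrac23,\qquad ?(\tfrac23)=?([1,2])=1-2^{-2}=\tfrac34 .$$
So $?(?(x))=\frac34$. The rational approximations $\frac23,\frac35,\frac58,\frac8{13},\frac{13}{21}$ of $x$ have expansions $[1,2]$, $[1,1,2]$, $[1,1,1,2]$, and so on. Their $?$-values are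
$$\tfrac34,\quad \tfrac58,\quad \tfrac{11}{16},\quad \tfrac{21}{32},\quad \tfrac{43}{64}.$$
Now apply $?$ again. We have $\frac34=[1,3]$, $\frac58=[1,1,1,2]$, $\frac{11}{16}=[1,2,5]$, $\frac{21}{32}=[1,1,1,10]$ and $\frac{43}{64}=[1,2,21]$. For instance $?(\frac{11}{16})=1-2^{-2}+2^{-7}$. The five values of $?(?(\cdot))$ are therefore
$$\tfrac34+2^{-3},\quad \tfrac34-2^{-4},\quad \tfrac34+2^{-7},\quad \tfrac34-2^{-12},\quad \tfrac34+2^{-23}.$$
Here are the slopes of $?$ and of $?\circ?$ over intervals around $x$ with endpoints among these fractions.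

| interval | length | slope of $?$ | slope of $?\circ?$ |
|---|---|---|---|
| $[\frac35,\frac23]$ | $\frac1{15}$ | $1.875$ | $2.8125$ |
| $[\frac35,\frac58]$ | $\frac1{40}$ | $2.5$ | $2.8125$ |
| $[\frac8{13},\frac58]$ | $\frac1{104}$ | $3.25$ | $\approx0.838$ |
| $[\frac8{13},\frac{13}{21}]$ | $\frac1{273}$ | $\approx4.27$ | $\approx0.067$ |

The first application of $?$ stretches a neighborhood of $x$ without bound, and the second crushes its image near $\frac23$. Section 4 will prove what the table suggests: $?'(x)=+\infty$, $?'(\frac23)=0$, and the product "$\infty\cdot0$" resolves to $(?\circ?)'(x)=0$.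

Crushing wins here by a wide margin. Somewhere else stretching might win. The natural worry is that at some carefully built point the two balance, and $?(?(x))$ has an honest slope like $1$ or $\frac73$.

## 2. Finite positive derivatives: what will be excluded

For $n\ge1$ let $f_n$ be the $n$-th iterate of $?$, so $f_1=\,?$ and $f_2=\,?\circ?$. Each $f_n$ is a continuous strictly increasing bijection of $[0,1]$. Its difference quotients are positive, so a derivative that exists (finite or infinite) lies in $[0,+\infty]$. Two textbook notions are needed. Lebesgue's theorem says that an increasing function has a finite derivative almost everywhere. A *singular* function is, for us, a continuous nonconstant increasing function whose derivative is $0$ almost everywhere.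

It is known (Salem) that whenever $?'(x)$ exists it equals $0$ or $+\infty$. The question, taken from Nikita Shulga, "Derivative of the iterations of Minkowski question mark function in special points", arXiv:2104.08897 (2021), is whether the same dichotomy holds for $f_2$. It does.

**Theorem A.** Let $x\in[0,1]$. If the derivative of $f_2=\,?\circ?$ at $x$ exists in $[0,+\infty]$ (one-sided at $0,1$), it equals $0$ or $+\infty$.

**Theorem B.** Let $n\ge1$, $\alpha>0$, $x\in[0,1)$. If $\lim_{h\downarrow0}\frac{f_n(x+h)-f_n(x)}{h^\alpha}$ exists in $[0,\infty]$, it is $0$ or $+\infty$. The same holds on the left for $x\in(0,1]$, and for $f_n^{-1}$ in place of $f_n$. Consequently: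

1. $f_n'=0$ and $(f_n^{-1})'=0$ Lebesgue-a.e., and $f_n'=+\infty$ on a set whose $f_n$-image has measure $1$. In particular every $f_n$ is singular.
2. Every nonempty open subinterval of $[0,1]$ contains points with $f_n'=0$, points with $f_n'=+\infty$, and points where $f_n'$ does not exist even in $[0,+\infty]$.

The chain rule does not settle Theorem A. If $?'(x)$ and $?'(?(x))$ both exist, each is $0$ or $+\infty$, and the mixed cases $0\cdot\infty$ and $\infty\cdot0$ are indeterminate, as at the golden mean. If one of the two fails to exist, the chain rule says nothing. We need a finer view of how $?$ moves points.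

## 3. Farey intervals and their masses

Throughout, $\mu[u,v]=\,?(v)-?(u)$ is the *mass* of $[u,v]$.

**Definition (Farey intervals).** Let $\mathcal F_0=\{[\frac01,\frac11]\}$. Given $\mathcal F_n$, split each $[\frac pq,\frac{p'}{q'}]\in\mathcal F_n$ at its *mediant* $\frac{p+p'}{q+q'}$; the resulting intervals form $\mathcal F_{n+1}$.

For example $\mathcal F_1=\{[0,\frac12],[\frac12,1]\}$ and $\mathcal F_2=\{[0,\frac13],[\frac13,\frac12],[\frac12,\frac23],[\frac23,1]\}$.

We have $p'q-pq'=1$ for every Farey interval. This holds for $[\frac01,\frac11]$, and it is inherited because $(p+p')q-p(q+q')=p'q-pq'=p'(q+q')-(p+p')q'$. So the fractions are reduced, the interval has length $\frac1{qq'}$, and the intervals of $\mathcal F_n$ tile $[0,1]$. Moreover $q+q'\ge n+2$ on $\mathcal F_n$, since this is true for $n=0$ and replacing $q$ or $q'$ by $q+q'$ raises the sum by at least $1$. From $(q-1)(q'-1)\ge0$ we get $qq'\ge q+q'-1\ge n+1$, so lengths in $\mathcal F_n$ are at most $\frac1{n+1}$.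

**Lemma 1.** Every $A\in\mathcal F_n$ has $\mu(A)=2^{-n}$. Every rational in $[0,1]$ is an endpoint of a Farey interval. Moreover $f_n(1-x)=1-f_n(x)$ for all $x\in[0,1]$ and $n\ge1$.

*Proof.* Recall the continuants: $p_0=0$, $q_0=1$, $p_1=1$, $q_1=a_1$, and $p_k=a_kp_{k-1}+p_{k-2}$, $q_k=a_kq_{k-1}+q_{k-2}$. They satisfy $[a_1,\dots,a_k]=p_k/q_k$, the empty expansion being $0$.

**Step 1: name the intervals by continued fractions.** We claim that the endpoints of $A\in\mathcal F_n$, in some order, are $[a_1,\dots,a_{t-1}]$ and $[a_1,\dots,a_t]$ with $t\ge1$, $a_i\ge1$, $\sum a_i=n+1$, and that their numerators and denominators are the continuants $p_{t-1},q_{t-1}$ and $p_t,q_t$. For $n=0$ the endpoints are $0=\frac01$ and $[1]=\frac11$. If the claim holds for $A$, its mediant is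
$$\frac{p_t+p_{t-1}}{q_t+q_{t-1}}=[a_1,\dots,a_t,1]=[a_1,\dots,a_t+1],$$
and the numerator and denominator are the continuants of either sequence. The child with endpoints $[a_1,\dots,a_{t-1}]$ and the mediant belongs to the sequence $(a_1,\dots,a_t+1)$. The child with endpoints $[a_1,\dots,a_t]$ and the mediant belongs to $(a_1,\dots,a_t,1)$. Both sequences have sum $n+2$, so the claim follows by induction.

Every finite sequence of positive integers arises: starting from $(1)$, we may add $1$ to the last entry or append a $1$. Hence every rational in $[0,1]$ is an endpoint of a Farey interval.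

**Step 2: compute the mass.** Put $S(a_1,\dots,a_t)=\sum_{k\le t}(-1)^{k+1}2^{1-(a_1+\dots+a_k)}$. The function $?$ was defined with one of the two expansions of a rational, and we check that $S$ does not care which. With $s=a_1+\dots+a_{t-1}$ and $t\ge2$,
$$S(a_1,\dots,a_{t-1},1)=S(a_1,\dots,a_{t-2})+(-1)^t(2^{1-s}-2^{-s})=S(a_1,\dots,a_{t-2})+(-1)^t2^{-s},$$
and the right side is $S(a_1,\dots,a_{t-2},a_{t-1}+1)$. So $?$ equals $S$ of either expansion, also at $0$ (empty sum) and at $1$ (as $S(1)=1$). Hence
$$\mu(A)=|S(a_1,\dots,a_t)-S(a_1,\dots,a_{t-1})|=2^{1-(n+1)}=2^{-n}.$$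

**Step 3: symmetry.** The map $x\mapsto1-x$ sends $\frac pq$ to $\frac{q-p}q$, hence mediants to mediants, and so preserves each $\mathcal F_n$. Since the $2^n$ intervals of $\mathcal F_n$ all have mass $2^{-n}$, we get $?(1-x)=1-?(x)$ at Farey endpoints. These are dense, so the identity holds everywhere by continuity. Iterating gives $f_n(1-x)=1-f_n(x)$. $\square$

So $?$ carries the tiling $\mathcal F_n$ onto the tiling of $[0,1]$ by dyadic intervals of length $2^{-n}$, and splitting at a mediant corresponds to halving.

Three ways of walking toward an endpoint of a Farey interval will be used constantly. Let $[m,b]$ be a Farey interval with mass $W$ and denominators $Q$ (of $m$) and $q'$ (of $b$).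

Walk toward $m$: let $m_0=b$ and let $m_{j+1}$ be the mediant of $m$ and $m_j$. Then $m_j$ has denominator $jQ+q'$, the interval $[m,m_j]$ is a Farey interval obtained from $[m,b]$ after $j$ splittings, and
$$m_j-m=\frac1{Q(jQ+q')},\qquad \mu[m,m_j]=2^{-j}W. \tag{1}$$

Walk toward $b$: let $n_0=m$ and let $n_{i+1}$ be the mediant of $n_i$ and $b$. Then $n_1=m_1$, the denominator of $n_i$ is $Q+iq'$, $\mu[n_i,b]=2^{-i}W$, and for $i\ge1$
$$n_i-m=\frac1{Qq'}-\frac1{q'(Q+iq')}=\frac{i}{Q(Q+iq')}\le\frac{i}{Q(Q+q')}=i\,(m_1-m). \tag{2}$$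

The second walk in different letters: if $[c,b]$ is a Farey interval with mass $W$ and denominators $q$ (of $c$) and $Q$ (of $b$), let $m_0^-=c$ and let $m_{j+1}^-$ be the mediant of $m_j^-$ and $b$. Then
$$b-m_j^-=\frac1{Q(jQ+q)},\qquad \mu[m_j^-,b]=2^{-j}W. \tag{3}$$

In each case distances to the endpoint are reciprocal in $j$ while masses are exponential in $j$. The simplest instance is $[0,1]$ with $m=0$: here $m_j=\frac1{j+1}$ and $?(m_j)=2^{-j}$.

## 4. Flatness at rational points, and the golden mean revisited

**Lemma 2.** If $x\in[0,1)$ is rational, there is $\kappa>0$ such that $f_n(x+h)-f_n(x)\le2^{-\kappa/h}$ for every $n\ge1$ and all sufficiently small $h>0$ (how small may depend on $n$). The analogous bound holds on the left at rational $x\in(0,1]$. Hence at rational $x$ all the one-sided limits of Theorem B for $f_n$ equal $0$, and $f_n'(x)=0$ (one-sided at $0,1$).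

*Proof.* **Step 1: one application.** By Lemma 1, $x$ is an endpoint of a Farey interval of some $\mathcal F_r$. Since $\mathcal F_r$ tiles $[0,1]$ and $x<1$, it is the left endpoint $m=x$ of some $[m,b]\in\mathcal F_r$. For $0<h\le b-m$ choose $j\ge 0$ with $m_{j+1}-m<h\le m_j-m$. By (1), $?(x+h)-?(x)\le2^{-j}W$. Also $h>\frac{1}{Q((j+1)Q+q')}$, that is, $j>\frac1{Q^2h}-1-\frac{q'}Q$. As $W\le1$, with $\kappa=\frac1{2Q^2}$ we get $?(x+h)-?(x)\le2^{-\kappa/h}$ for all small $h$.

**Step 2: iterate.** The point $?(x)$ is again rational, being a finite sum of dyadic rationals, and $?(x)<1$; the same is true of all $f_r(x)$. Put $\delta_r(h)=f_r(x+h)-f_r(x)>0$, which tends to $0$ with $h$. Step 1 at the rational point $f_r(x)$ gives, for some $\kappa_r>0$ and all small $h$,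
$$\delta_{r+1}(h)\le2^{-\kappa_r/\delta_r(h)}\le\delta_r(h).$$
Hence $\delta_n(h)\le\delta_1(h)\le2^{-\kappa/h}$ for small $h$, and $2^{-\kappa/h}=O(h^B)$ for every $B$. The left side follows from $f_n(1-x)=1-f_n(x)$. $\square$

We can now confirm the table of Section 1. Let $x=[1,1,1,\dots]$, with $q_0=q_1=1$ and $q_{n+2}=q_{n+1}+q_n$. The interval $A_n\in\mathcal F_n$ containing $x$ belongs to the sequence $(1,\dots,1)$ of length $n+1$. Its endpoints are $\frac{p_n}{q_n}$ and $\frac{p_{n+1}}{q_{n+1}}$, and passing to $A_{n+1}$ replaces $\frac{p_n}{q_n}$ by $\frac{p_{n+2}}{q_{n+2}}$ on the same side of $x$. Take $t\ne x$ in $[0,1]$ and let $n$ be the last index with $t\in A_n$. Then between $t$ and $x$ lies the interval with endpoints $\frac{p_{n+2}}{q_{n+2}}$ and $\frac{p_{n+4}}{q_{n+4}}$. This is the half of $A_{n+2}$ cut off on passing to $A_{n+3}$, so it has mass $2^{-n-3}$ and length $\frac1{q_{n+2}q_{n+4}}$. Hence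
$$2^{-n-3}\le|?(t)-?(x)|\le2^{-n},\qquad \frac1{q_{n+2}q_{n+4}}\le|t-x|\le\frac1{q_nq_{n+1}} .$$
The quotient $\left|\frac{?(t)-?(x)}{t-x}\right|$ is at least $q_nq_{n+1}/2^{n+3}$. Since $q_{n+2}/q_n=1+q_{n+1}/q_n$ and $q_{n+1}/q_n=1+q_{n-1}/q_n\ge\frac32$ for $n\ge1$ (because $q_n\le2q_{n-1}$), this lower bound grows by a factor at least $\frac54$ at each step. So $?'(x)=+\infty$. On the other hand $q_n\le2^n$ gives $|t-x|\ge2^{-2n-6}$, so $|?(t)-?(x)|\le8|t-x|^{1/2}$. Lemma 2 at $?(x)=\frac23$, on both sides, then gives $|f_2(t)-f_2(x)|\le2^{-\kappa/(8|t-x|^{1/2})}$ for $t$ near $x$ and some $\kappa>0$. Thus $f_2'(x)=0$.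

## 5. Slopes over nested Farey intervals: enough for $?$, not for $?\circ?$

For a single application of $?$ there is a short argument. Let $x$ be irrational, let $A_n=[l_n,r_n]\in\mathcal F_n$ contain $x$, and suppose $?'(x)=c\in(0,\infty)$. The slope of $?$ over $A_n$ is a convex combination of the difference quotients from $l_n$ to $x$ and from $x$ to $r_n$, so it tends to $c$. Since $\mu(A_{n+1})/\mu(A_n)=\frac12$ exactly, the ratio of lengths $|A_{n+1}|/|A_n|$ tends to $\frac12$. If $A_n$ has denominators $q,q'$, this ratio is $\frac{q'}{q+q'}$ or $\frac{q}{q+q'}$. Hence $q/q'\to1$ along the sequence $A_n$. But $A_{n+1}$ has denominators $q+q'$ and one of $q,q'$, whose quotient would then tend to $2$. This is a contradiction, and with Lemma 2 at rational points it settles $n=1$ for the ordinary derivative.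

Try this on $f_2$. Slopes of $f_2$ over $A_n$ again tend to $c$, so
$$\frac{|A_{n+1}|}{|A_n|}\quad\text{and}\quad\frac{\mu(?(A_{n+1}))}{\mu(?(A_n))}\quad\text{have quotient tending to }1.$$
The first ratio is still $\frac{q'}{q+q'}$ or $\frac q{q+q'}$. The second used to be $\frac12$. Now $?(A_n)$ is a dyadic interval, $?(A_{n+1})$ is one of its halves, and the second ratio is the share of mass which $?$ gives to that half. A dyadic interval is not a Farey interval, and we have no formula for this share. From the values in Section 1, along the golden mean,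
$$\frac{\mu[\frac58,\frac{11}{16}]}{\mu[\frac58,\frac34]}=\frac38,\qquad \frac{\mu[\frac{21}{32},\frac{11}{16}]}{\mu[\frac58,\frac{11}{16}]}=\frac{11}{96},\qquad \frac{\mu[\frac{21}{32},\frac{43}{64}]}{\mu[\frac{21}{32},\frac{11}{16}]}=\frac{2049}{67584}\approx0.03 .$$
So the argument stops at the replacement of "exactly $\frac12$" by an unknown share: one step of the nested sequence carries no visible contradiction.

The way around is to compare many points at once and to ask only for crude information. By (3), points approaching a Farey endpoint along $j=T,2T,\dots,NT$ have gaps of comparable size, while their $?$-images have gaps differing by factors about $2^T$. If $f_2'(x)=c\in(0,\infty)$, then $f_2$ takes suitably placed points with comparable gaps to points with comparable gaps. So the outer $?$ would have to take super-separated points back to points with comparable gaps. We will show that it cannot do this to a long enough string of points.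

## 6. Chains of super-separated points

**Definition (chain).** Consider a sequence (index $\nu\to\infty$, usually suppressed) of $N$-tuples $y_1<\dots<y_N$ in $[0,1]$, with $N\ge3$ fixed. It is an *ascending chain* if $\frac{y_{i+1}-y_i}{y_{i+2}-y_{i+1}}\to0$ for all $1\le i\le N-2$, a *descending chain* if all these ratios tend to $\infty$, and a *chain* if it is one of the two.

The gaps of an ascending chain grow rapidly to the right. Here are two examples.

First, for $\nu=T\to\infty$, the points $\frac1{iT}$, $1\le i\le N$, have gaps $\frac1{i(i+1)T}$, which are comparable. Their images $2^{1-iT}$, listed in increasing order, form an ascending chain, the gaps growing by the factor $2^T$. Since $?(2^{-k})=2^{1-2^k}$, another application of $?$ gives an ascending chain again.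

Second, three points are too few to rule anything out. The triples $\left(\frac{\nu-1}\nu,\frac{\nu}{\nu+1},1\right)$ have gaps $\frac1{\nu(\nu+1)}$ and $\frac1{\nu+1}$, with ratio $\frac1\nu\to0$, so they form an ascending chain. But $?(1-\frac1\nu)=1-2^{1-\nu}$ and $?(1-\frac1{\nu+1})=1-2^{-\nu}$, so both image gaps equal $2^{-\nu}$. The map $?$ can undo a short chain.

**Lemma 3.** Choosing a fixed set of at least $3$ indices of a chain, or a subsequence of $\nu$, gives a chain of the same kind.

*Proof.* Subsequences are clear. In the ascending case put $d_i=y_{i+1}-y_i$ and let $a<b<c$. Then $y_b-y_a=d_a+\dots+d_{b-1}=(1+o(1))d_{b-1}$ and $y_c-y_b\ge d_b$, so $\frac{y_b-y_a}{y_c-y_b}\le(1+o(1))\frac{d_{b-1}}{d_b}\to0$. The reflection $y\mapsto1-y$ reverses the order of the gaps and so exchanges ascending and descending chains, which gives the descending case. $\square$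

## 7. The right endpoints descending to a point

To see how the mass is arranged just to the right of a point, we follow the right endpoints of the Farey intervals around it.

Fix $x\in[0,1)$, rational or not. For each $n$ let $A_n=[l_n,r_n]\in\mathcal F_n$ be the unique interval with $l_n\le x<r_n$. Then $A_{n+1}\subset A_n$ is one of the two halves of $A_n$, so exactly one endpoint changes. Since lengths tend to $0$ and $r_n>x$, we have $r_n\to x$, and $r_n$ takes infinitely many values
$$b_0=1>b_1>b_2>\cdots\to x .$$
Let $n_k$ be the last $n$ with $r_n=b_k$. Write $A_{n_k}=[c_k,b_k]$, with denominators $q_k$ (of $c_k$) and $Q_k$ (of $b_k$). The letters $q_k$ are from now on these denominators. Let $e_k=n_{k+1}-n_k-1\ge0$, $W_k=\mu[b_{k+1},b_k]$ and $g_k=b_k-b_{k+1}$.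

For $x=\frac{\sqrt5-1}2$ the intervals are $[0,1],[\frac12,1],[\frac12,\frac23],[\frac35,\frac23],[\frac35,\frac58],\dots$. So $b_0=1$, $n_0=1$, $c_0=\frac12$, then $b_1=\frac23$, $n_1=3$, $c_1=\frac35$, $e_0=1$, then $b_2=\frac58$. Here $W_0=\mu[\frac23,1]=\frac14$ and $W_1=\mu[\frac58,\frac23]=\frac1{16}$. For $x=0$ we have $A_n=[0,\frac1{n+1}]$, $b_k=\frac1{k+1}$, $c_k=0$, $e_k=0$, $W_k=2^{-k-1}$.

**Lemma 4.** For all $k\ge0$ the interval $[b_{k+1},b_k]$ is a Farey interval, $g_k=\frac1{Q_kQ_{k+1}}$, and
$$Q_{k+1}=q_k+Q_k,\qquad q_{k+1}=q_k+e_kQ_{k+1}, \tag{4}$$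
$$W_{k+1}=2^{-e_k-1}W_k,\qquad \mu[x,b_{k+1}]\le W_k. \tag{5}$$
Moreover
$$\frac{g_k}{g_{k+1}}=\frac{Q_{k+2}}{Q_k}\le(e_k+2)(e_{k-1}+2)\qquad(k\ge1). \tag{6}$$

*Proof.* Since the right endpoint changes right after step $n_k$, the mediant of $A_{n_k}=[c_k,b_k]$ is $b_{k+1}>x$, and $A_{n_k+1}=[c_k,b_{k+1}]$. So $Q_{k+1}=q_k+Q_k$. From $A_{n_k+1}$ to $A_{n_{k+1}}$ only the left endpoint changes, namely $e_k$ times, and each change adds $Q_{k+1}$ to its denominator. This is (4). The other half $[b_{k+1},b_k]$ of $A_{n_k}$ lies in $\mathcal F_{n_k+1}$, so its length is $\frac1{Q_kQ_{k+1}}$ and $W_k=2^{-n_k-1}$. As $n_{k+1}=n_k+1+e_k$, this gives the first part of (5). The second holds because $c_k\le x$ and $\mu[c_k,b_{k+1}]=\mu(A_{n_k+1})=2^{-n_k-1}=W_k$.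

For (6), note $q_k<Q_{k+1}$ by (4). So $Q_{k+2}=q_{k+1}+Q_{k+1}=q_k+(e_k+1)Q_{k+1}\le(e_k+2)Q_{k+1}$. For $k\ge1$, likewise $q_k=q_{k-1}+e_{k-1}Q_k\le(e_{k-1}+1)Q_k$, so $Q_{k+1}=q_k+Q_k\le(e_{k-1}+2)Q_k$. Multiply, and use $\frac{g_k}{g_{k+1}}=\frac{Q_{k+1}Q_{k+2}}{Q_kQ_{k+1}}$. $\square$

## 8. A chain of 22 points cannot have comparable image gaps

**Lemma 5.** Let $N=22$. There is no chain $y_1<\dots<y_N$ for which the ratios $w_i/w_j$ of the image gaps $w_i=\mu[y_i,y_{i+1}]$ are bounded uniformly in $i,j,\nu$.

Suppose there is one. Inside a single Farey interval $[b_{k+1},b_k]$, formulas (1) and (2) tell us how mass is distributed, precisely enough to rule out comparable image gaps. So we first find a stretch of five consecutive chain points which no $b_k$ separates. That search is Step 1, and it accounts for the number $22=2+5\cdot4$. Step 2 then works inside one Farey interval.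

*Proof.* The symmetry $x\mapsto1-x$ exchanges ascending and descending chains and reverses the order of the $w_i$, so we may assume the chain is ascending. Suppose $w_i\le Cw_j$ for all $i,j,\nu$; then $C\ge1$. Put $d_i=y_{i+1}-y_i$ and $x=y_1<1$, and, for each $\nu$, use the notation of Section 7 for this $x$. Then $y_{i+1}-x=d_1+\dots+d_i=(1+o(1))d_i$, hence
$$\frac{y_{i+1}-x}{y_i-x}\to\infty\qquad(2\le i\le N-1). \tag{7}$$

**Step 1: find five consecutive chain points lying in one interval $[b_{k+1},b_k]$.** Since $b_k\to x<y_2$, only finitely many $b_k$ lie in $[y_2,y_N]$. If there are none, every window considered below is free of them. Otherwise let them be $b_{k_0}>\dots>b_{k_1}$, with consecutive indices.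

We bound their number. For $k_0\le k\le k_1-1$ we have $b_{k+1}\ge y_2$, so (5) gives $W_k\ge\mu[x,b_{k+1}]\ge w_1$. Also $[b_{k+1},b_k]\subset[y_1,y_N]$, so $W_k\le\mu[y_1,y_N]\le NCw_1$. By (5), $W_{k+1}\le W_k/2$, so $2^{k_1-1-k_0}\le NC$ when $k_1>k_0$, and in all cases
$$k_1-k_0\le M:=1+\log_2(NC).$$

Next we bound the ratios of their spacings. For $k_0+1\le k\le k_1-2$ the numbers $W_{k-1},W_k,W_{k+1}$ all lie in $[w_1,NCw_1]$. By (5), $2^{e_{k-1}+1}=W_{k-1}/W_k\le NC$ and $2^{e_k+1}=W_k/W_{k+1}\le NC$, so $e_{k-1}+1$ and $e_k+1$ are at most $M-1$. As $k\ge1$, (6) applies and gives $g_k\le C_1g_{k+1}$ with $C_1=M^2\ge1$.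

Consequently, except for the first and the last, these $b$'s sit in an interval that is short as seen from $x$. If $k_1\ge k_0+2$, then each $g_k$ with $k_0+1\le k\le k_1-2$ is at most $C_1^Mg_{k_1-1}$, and there are at most $M$ of them, so
$$b_{k_0+1}-b_{k_1-1}=\sum_{k=k_0+1}^{k_1-2}g_k\le MC_1^Mg_{k_1-1}\le MC_1^M(b_{k_1-1}-x).$$
Let $H=[b_{k_1-1},b_{k_0+1}]$ if $k_1\ge k_0+2$, and $H=\emptyset$ otherwise. If $H\neq\emptyset$, then $\frac{\max H-x}{\min H-x}\le1+MC_1^M$, a bound independent of $\nu$. If $H$ contained two of the points $y_2,\dots,y_N$, it would contain two consecutive ones, and (7) forbids this for large $\nu$. So for large $\nu$ the set $H$ contains at most one of $y_2,\dots,y_N$, and all the $b_k$ in $[y_2,y_N]$ lie in $\{b_{k_0}\}\cup\{b_{k_1}\}\cup H$.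

Now consider the five disjoint open windows
$$(y_2,y_6),\quad(y_6,y_{10}),\quad(y_{10},y_{14}),\quad(y_{14},y_{18}),\quad(y_{18},y_{22}).$$
Each of the two singletons meets at most one window. The interval $H$ meets at most two, since if it met three it would contain both endpoints of the middle one of them, which are two points of the chain. So at most four windows contain a $b_k$, and some window $(y_l,y_{l+4})$, $l\ge2$, contains none. Pass to a subsequence of $\nu$ with $l$ fixed.

Let $b_{k+1}$ be the largest $b$ that is $\le y_l$. It exists because $b_k\to x<y_l$, and its index is at least $1$ because $b_0=1>y_l$. Then $b_k>y_l$ and $b_k\notin(y_l,y_{l+4})$, so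
$$x<b_{k+1}\le y_l<y_{l+1}<\dots<y_{l+4}\le b_k. \tag{8}$$

**Step 2: set up the contradiction inside $[b_{k+1},b_k]$.** Let $m=b_{k+1}$, $Q=Q_{k+1}$, $b=b_k$, $q'=Q_k$, $W=W_k$, and use (1) and (2) for the Farey interval $[m,b]$. Put $s_i=y_i-m$. For $l+1\le i\le l+4$ we have $m\le y_l\le y_{i-1}$, so
$$d_{i-1}\le s_i\le y_i-x=(1+o(1))d_{i-1}.$$
Thus distances measured from $m$ are as super-separated as those measured from $x$: $s_{l+2}/s_{l+1}\to\infty$ and $s_{l+3}/s_{l+2}\to\infty$. Passing to a subsequence, we are always in one of two cases, according to the position of $y_{l+2}$ relative to the mediant $m_1$.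

**Step 3: Case A, $y_{l+2}\le m_1$.** Here we show that $y_{l+1}$ is so close to $m$ that it cuts off almost no mass. Let $j\ge1$ satisfy $m_{j+1}<y_{l+2}\le m_j$, let $R=s_{l+2}/s_{l+1}\to\infty$ and $j'=\lfloor Rj\rfloor$. For $R\ge1$ we have $j'Q+q'\le R(jQ+q')$, so by (1)
$$s_{l+1}=\frac{s_{l+2}}R\le\frac1{RQ(jQ+q')}\le\frac1{Q(j'Q+q')}=m_{j'}-m.$$
Hence $w_l\le\mu[m,y_{l+1}]\le2^{-j'}W$. Also $w_{l+1}=\mu[m,y_{l+2}]-\mu[m,y_{l+1}]\ge(2^{-j-1}-2^{-j'})W$. Now $j'-j\ge(R-1)j-1\ge R-2\to\infty$, so for large $\nu$
$$\frac{w_l}{w_{l+1}}\le\frac{1}{2^{j'-j-1}-1}\to0,$$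
contradicting $w_{l+1}\le Cw_l$.

**Step 4: Case B, $y_{l+2}>m_1$.** Here half of the mass of $[m,b]$ is already used up before $y_{l+2}$, and we show that almost none is left after $y_{l+3}$. Let $R=\lfloor s_{l+3}/s_{l+2}\rfloor\to\infty$. By (2), for $R\ge1$,
$$n_R-m\le R(m_1-m)\le Rs_{l+2}\le s_{l+3}.$$
So $y_{l+3}\ge n_R$, and as $y_{l+4}\le b$ by (8), $w_{l+3}\le\mu[n_R,b]=2^{-R}W$. But $y_1=x<m$, so
$$w_1+\dots+w_{l+1}=\mu[y_1,y_{l+2}]\ge\mu[m,m_1]=\frac W2.$$
Hence $w_{l+3}\le2^{1-R}(w_1+\dots+w_{l+1})\le2^{1-R}NC\,w_{l+3}$. Since $w_{l+3}>0$, this is false for large $\nu$. $\square$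

## 9. Comparable gaps with super-separated images

We now produce, near an irrational $x$, points with comparable gaps whose $?$-images form a chain. The gaps must not only be comparable with each other. They must also be a definite proportion of the scale $h$ at which we look at $f_n$ near $x$; otherwise the error term in $f_n(x+t)-f_n(x)=(c+o(1))t^\alpha$ could swamp them.

**Lemma 6.** Let $x\in(0,1)$ be irrational and $N\ge3$. For every integer $T\ge5$ there are arbitrarily small $h>0$ and points $u_1<\dots<u_N$ in $(x,x+h)$, $u_i=x+h-s_i$, such that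

* (a) $s_i\le\frac h2$ for all $i$, and $\frac1{(N+2)^2T}\le\frac{s_i-s_{i+1}}h\le\frac3T$ for $1\le i\le N-1$;
* (b) $\dfrac{?(u_{i+1})-?(u_i)}{?(u_{i+2})-?(u_{i+1})}\ge2^T$ for $1\le i\le N-2$.

*Proof.* **Step 1: choose the scale $h$.** Use the notation of Section 7 for $x$. Since $x$ is irrational, $l_n<x$ for all $n$ and $l_n\to x$, so left endpoints change infinitely often. Only finitely many of these changes occur before $n_0$, so $e_{k-1}\ge1$ for infinitely many $k\ge1$. For such $k$, (4) gives $q:=q_k\ge Q_k=:Q$. Let $b=b_k$, $c=c_k$, $h=b-x$; then $h\to0$ as $k\to\infty$. As $c\le x<b_{k+1}$,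
$$\frac1{Q(q+Q)}=b_k-b_{k+1}<h\le b-c=\frac1{qQ}.$$
Let $p=\lfloor q/Q\rfloor\ge1$ and write $q=\theta pQ$, so $\theta\in[1,2)$. Multiplying by $pQ^2$ we get
$$\frac13<\frac p{\theta p+1}<pQ^2h\le\frac1\theta\le1,$$
the first inequality because $\theta p+1<2p+1\le3p$. So $h$ is $\frac1{pQ^2}$ up to a factor of $3$. This is what $q\ge Q$ was needed for.

**Step 2: place the points and check (a).** Put $u_i=m^-_{iTp}$ from (3) for $[c,b]$. As $iTp\ge1$, we have $u_i\ge m_1^-=b_{k+1}>x$, and $u_i<b=x+h$. Also
$$s_i=b-u_i=\frac1{Q(iTpQ+q)}=\frac1{pQ^2(iT+\theta)}.$$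
So $\frac{s_i}h\le\frac3{iT+\theta}\le\frac3{T+1}\le\frac12$, because $T\ge5$. Further,
$$\frac{s_i-s_{i+1}}h=\frac1{pQ^2h}\cdot\frac T{(iT+\theta)((i+1)T+\theta)},\qquad T^2\le(iT+\theta)((i+1)T+\theta)\le((N+2)T)^2 .$$
Since $1\le\frac1{pQ^2h}<3$, this gives (a).

**Step 3: check (b).** By (3), $?(u_{i+1})-?(u_i)=\mu[u_i,b]-\mu[u_{i+1},b]=\mu[c,b]\,2^{-iTp}(1-2^{-Tp})$. So the ratio in (b) is exactly $2^{Tp}\ge2^T$. $\square$

The next lemma carries these points through $f_n$. The quantifiers matter: $T$ is fixed first, and only then is $h$ chosen small depending on $T$.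

**Lemma 7.** Let $x\in(0,1)$ be irrational, $n\ge1$, $\alpha>0$, $0<c<\infty$, and suppose $f_n(x+t)-f_n(x)=(c+o(1))t^\alpha$ as $t\downarrow0$. Then for every $N\ge3$ there is a sequence (index $T=5,6,\dots$) of $N$-tuples $u_1<\dots<u_N$ in $[0,1]$ such that $?(u_1)<\dots<?(u_N)$ is a descending chain, while the gaps $D_i=f_n(u_{i+1})-f_n(u_i)$ satisfy $D_i/D_j\le C$ for all $i,j,T$, with $C$ independent of $T$.

*Proof.* Write $f_n(x+t)-f_n(x)=(c+\varepsilon(t))t^\alpha$ and $\eta(h)=2\sup_{0<t\le h}|\varepsilon(t)|$, so $\eta(h)\to0$ as $h\downarrow0$. Fix $T$ and take $u_i,h$ from Lemma 6. Since $u_i-x=h(1-\frac{s_i}h)\in(0,h)$,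
$$D_i=ch^\alpha\left[\left(1-\tfrac{s_{i+1}}h\right)^\alpha-\left(1-\tfrac{s_i}h\right)^\alpha\right]+E_i,\qquad|E_i|\le\eta(h)h^\alpha.$$
On $[0,\frac12]$ the function $\tau\mapsto(1-\tau)^\alpha$ has derivative $-\alpha(1-\tau)^{\alpha-1}$, whose absolute value lies in $[A^{-1},A]$ for some $A=A(\alpha)\ge1$. So by (a) and the mean value theorem the bracket lies in $\left[\frac1{A(N+2)^2T},\frac{3A}T\right]$. Lemma 6 offers arbitrarily small $h$ for this $T$, so we may choose $h$ with $\eta(h)\le\frac c{2A(N+2)^2T}$. Then
$$D_i\in ch^\alpha\left[\frac1{2A(N+2)^2T},\frac{4A}T\right],\qquad\text{so}\qquad \frac{D_i}{D_j}\le8A^2(N+2)^2=:C .$$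
By Lemma 6(b), the points $?(u_i)$ form a descending chain as $T\to\infty$. $\square$

## 10. Proof of Theorem A

If $x$ is rational (including $x=0,1$), the derivative is $0$ by Lemma 2. Let $x$ be irrational and suppose $f_2'(x)$ exists and is neither $0$ nor $+\infty$. Since $f_2$ is increasing, $f_2'(x)=c\in(0,\infty)$, so $f_2(x+t)-f_2(x)=(c+o(1))t$ as $t\downarrow0$.

Apply Lemma 7 with $n=2$, $\alpha=1$, $N=22$. The points $y_i=\,?(u_i)$ form a chain of $22$ points. Their image gaps
$$?(y_{i+1})-?(y_i)=f_2(u_{i+1})-f_2(u_i)=D_i$$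
have uniformly bounded ratios. Lemma 5 says there is no such chain. $\blacksquare$

Only the behavior to the right of $x$ was used. Also, $x$ being irrational was used only in Lemma 6, to get $e_{k-1}\ge1$ infinitely often.

## 11. Long chains contain subchains whose images are chains

For $n\ge3$ there are several applications of $?$ after the first. Lemma 5 says that a long chain cannot be made comparable, but to iterate we want a positive statement: part of the image is again a chain. The finite Ramsey theorem supplies it. For given $L'$ there is $N'$ such that, however the $3$-element subsets of $\{1,\dots,N'\}$ are colored with three colors, there is a *homogeneous* set of size $L'$, that is, one all of whose $3$-subsets have the same color.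

**Lemma 8.** For every $L\ge3$ there is $N(L)$ such that for every chain of $N(L)$ points, after passing to a subsequence of $\nu$, some $L$ of the points (with fixed indices) have $?$-images forming a chain.

*Proof.* Let $L'=\max(L,22)$ and let $N(L)$ be the Ramsey number just described for $L'$. Put $z_i=\,?(y_i)$ and pass to a subsequence of $\nu$ along which $\frac{z_b-z_a}{z_c-z_b}$ converges in $[0,\infty]$ for each of the finitely many triples $a<b<c$. Color $\{a,b,c\}$ according to whether the limit is $0$, in $(0,\infty)$, or $\infty$, and take a homogeneous set of size $L'$.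

Suppose its color were "$(0,\infty)$". Choose any $22$ of its points. By Lemma 3 they form a chain. The ratios of adjacent image gaps of these $22$ points have positive finite limits, hence so, by multiplication, do all ratios of these image gaps. So they are uniformly bounded for large $\nu$, which contradicts Lemma 5. Hence the color is $0$ or $\infty$, and the images of any $L$ points of the set form an ascending or a descending chain, respectively. $\square$

## 12. Proof of Theorem B

**Step 1: right limits for $f_n$.** For rational $x$ the limit is $0$ by Lemma 2. Let $x$ be irrational and suppose the limit is $c\in(0,\infty)$. Put $N_1=3$ and $N_{r+1}=N(N_r)$, and apply Lemma 7 with $N=N_n$. The points $f_1(u_i)$, $1\le i\le N_n$, form a chain. By Lemma 8, along a subsequence, some $N_{n-1}$ of the indices give points $f_2(u_i)$ forming a chain. Applying Lemma 8 successively, $n-1$ times in all (not at all if $n=1$), we get three indices $a<b<c'$ for which $f_n(u_a),f_n(u_b),f_n(u_{c'})$ is a chain. Thus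
$$\frac{f_n(u_b)-f_n(u_a)}{f_n(u_{c'})-f_n(u_b)}\to0\ \text{ or }\ \infty .$$
But numerator and denominator are each a sum of at least one and at most $N$ of the $D_i$, whose ratios are bounded by $C$. So this quotient lies in $\left[\frac1{NC},NC\right]$, a contradiction.

**Step 2: left limits for $f_n$.** Apply Step 1 at $1-x$, using $f_n(1-x)=1-f_n(x)$.

**Step 3: inverses.** We turn a power law for $f_n^{-1}$ into one for $f_n$. Let $z=f_n(x)$ and suppose $f_n^{-1}(z+h)-f_n^{-1}(z)\sim ch^\alpha$ as $h\downarrow0$ with $0<c<\infty$. Put $t=f_n^{-1}(z+h)-x$. As $f_n^{-1}$ is continuous and strictly increasing, $t$ runs through all small positive numbers. Then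
$$f_n(x+t)-f_n(x)=h\sim(t/c)^{1/\alpha}\qquad(t\downarrow0).$$
So the limit in Step 1 with exponent $\frac1\alpha>0$ would be $c^{-1/\alpha}\in(0,\infty)$, which is excluded. The left side is analogous, with Step 2.

**Step 4: consequence 1.** By Lebesgue's theorem the increasing functions $f_n$ and $f_n^{-1}$ have finite derivatives almost everywhere, and these are $0$ by Steps 1–3 with $\alpha=1$. In particular $f_n$ is singular. Now let $z\in(0,1)$ with $(f_n^{-1})'(z)=0$ and let $x=f_n^{-1}(z)$. The difference quotients of $f_n$ at $x$ are reciprocals of difference quotients of $f_n^{-1}$ at $z$, which are positive and tend to $0$. So $f_n'(x)=+\infty$. This holds for almost every $z\in[0,1]$, so the set where $f_n'=+\infty$ has $f_n$-image of measure $1$.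

**Step 5: consequence 2.** Let $U\subset[0,1]$ be a nonempty open interval. Points of $U$ with $f_n'=0$ exist: by Lemma 2, every rational in $U$ is one. The interval $f_n(U)$ has positive measure, so Step 4 gives points of $U$ with $f_n'=+\infty$.

It remains to find a point of $U$ without a derivative. Take $u<v$ in $U$ and put
$$\lambda=\frac{f_n(v)-f_n(u)}{v-u}\in(0,\infty),\qquad g(t)=f_n(t)-\lambda t .$$
Then $g(u)=g(v)$, so the continuous function $g$ attains its maximum or its minimum over $[u,v]$ at some $\xi\in(u,v)$. (If both were attained only at the endpoints, $g$ would be constant on $[u,v]$, and then every interior point would do.) Near $\xi$, the difference quotients of $g$ at $\xi$ are $\ge0$ on one side and $\le0$ on the other.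

Suppose $f_n'(\xi)$ existed in $[0,+\infty]$. If it were $+\infty$, the difference quotients of $g$ would tend to $+\infty$ from both sides, contradicting the sign $\le0$ on one side. So $f_n'(\xi)$ would be finite. Then both one-sided limits of the quotients of $g$ would agree, one being $\ge0$ and the other $\le0$, hence both would be $0$, and $f_n'(\xi)=\lambda\in(0,\infty)$. This contradicts Step 1 with $\alpha=1$. So $f_n'(\xi)$ does not exist, even in $[0,+\infty]$. $\blacksquare$
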